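# Parasites among immune hosts: the critical value on $\mathbb Z^d$ as $d\to\infty$

## 1. The branching guess $1/\mathbb E[A]$, tried on a line and on one step

Every vertex of a graph is inhabited by a host. Some hosts are immune and kill any parasite that touches them. The others are susceptible: the first parasite to reach such a host infects it and is replaced by a random number of offspring. After that the host is harmless and parasites pass through it freely. How large must the fraction $p$ of susceptible hosts be for the parasites to have a chance of living forever?

The first guess takes one line. Let $A$ be the number of offspring. If every jump of a parasite went to a host never visited before, each newborn parasite would be replaced, with probability $p$, by $A$ new ones, and otherwise die. This is a Galton–Watson process with mean $p\,\mathbb E[A]$, so the threshold should be $1/\mathbb E[A]$. In $\mathbb Z^d$ with $d$ large most jumps go to new hosts, so we guess that the critical value on $\mathbb Z^d$ tends to $1/\mathbb E[A]$ as $d\to\infty$. The question, from Sascha Franck, "A phase transition for a spatial host-parasite model with extreme host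 immunities on $\mathbb Z^d$ and $\mathbb T_d$", arXiv:2502.08596 (2025), is to prove or disprove this.

**Definition (the model).** Let $G=(V,E)$ be a graph with a distinguished vertex $\mathbf 0$; for us $G=\mathbb Z^d$, with $\mathbf 0$ the origin, or the $d$-regular tree $\mathbb T_d$, $d\ge 3$. Fix $p\in[0,1]$ and a random variable $A$ with values in $\{0,1,2,\dots\}$. Independently, each host other than the one at $\mathbf 0$ is susceptible with probability $p$ and immune with probability $1-p$. At time $0$ the host at $\mathbf 0$ is infected and $A$ parasites are placed there. Parasites move as discrete-time simple random walks, with independent paths given the immunities. A parasite that jumps onto an immune host dies. A parasite that jumps onto a susceptible, not yet infected host infects it and is replaced there by a number of new parasites distributed as $A$, independently of everything else; these then move on as simple random walks. If several parasites jump onto the same uninfected susceptible host in the same step, exactly one of them infects it, and the others treat the host as already infected. Infected hosts are passed through freely. The parasites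 *survive* if at every time at least one is alive, and
$$p_c(G,A)=\sup\{p\in[0,1]:\ \mathbb P_p(\text{the parasites survive})=0\}.$$

Throughout, $a:=\mathbb E[A]$ and $b:=\mathbb E[A(A-1)]\in[0,\infty]$. If $a>1$ then $\mathbb P(A\ge2)>0$, so $b>0$.

**Test on the line.** On $\mathbb Z$ with $p<1$ there is almost surely an immune host on each side of the origin. The parasites are confined between the two, only finitely many hosts are ever infected, and the parasites die out (Fact 1 below). So the critical value on $\mathbb Z$ is $1$, whatever $A$ is: in a low dimension the guess can be badly wrong.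

**Test on one step.** Take $A\equiv2$ on $\mathbb Z^d$. At time $1$ the two parasites sit on the same neighbor of $\mathbf 0$ with probability $\frac1{2d}$. The expected number of hosts infected at time $1$ is therefore $2p(1-\frac1{2d})+p\cdot\frac1{2d}=2p-\frac p{2d}$. When both land on the same susceptible host, one parasite is left over, which did not reproduce but is still alive. If we credit it with value $p$, its chance to find the next new host susceptible, the expected total value at time $1$ is
$$2p-\frac p{2d}+p\cdot\frac p{2d}=2p-\frac{p(1-p)}{2d}.$$
At $p=\frac12$ this is $1-\frac1{8d}$, slightly below the branching value $1$. So we should expect $p_c$ to exceed $1/a$ by something of order $1/d$.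

## 2. The digraph of first jumps, and a third test on the tree

We need one criterion for extinction and one for survival.

**Fact 1.** *Almost surely, if only finitely many hosts are ever infected, the parasites die out.*

*Proof.* Only finitely many parasites are then ever born, so survival would force some parasite to live forever without being replaced. Every vertex it lands on is infected at that time or becomes infected then (an immune host would kill it). So it performs an infinite simple random walk inside the finite set of ever-infected vertices. Attach an infinite walk to each of the countably many potential parasites: almost surely none of them stays in a finite set forever. $\square$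

**Definition (digraph of first jumps).** On $\mathbb Z^d$, give the vertices independent data: $\eta_v\sim\mathrm{Bernoulli}(p)$, $A_v\sim A$, and $\xi_{v,1},\xi_{v,2},\dots$ i.i.d. uniform unit vectors. Write $v\to w$ if $\eta_v=1$ and $w=v+\xi_{v,i}$ for some $i\le A_v$. Call $w$ *reached* if there is a directed path $\mathbf 0\to\dots\to w$.

The model is realized from these data: when $v$ is infected it yields $A_v$ parasites, the $i$-th one making $\xi_{v,i}$ as its first jump and moving afterwards as an independent simple random walk. Each host gives birth at most once, so no variable is used twice and this is a version of the model, with $\eta_{\mathbf 0}$ replaced by $1$. For example, if $\eta_{\mathbf 0}=1$, $A_{\mathbf 0}=2$, $\xi_{\mathbf 0,1}=e_1$, $\xi_{\mathbf 0,2}=-e_2$, then $\mathbf 0\to e_1$ and $\mathbf 0\to -e_2$, whether or not the hosts at $e_1$ and $-e_2$ are susceptible; susceptibility of $e_1$ matters only for edges leaving $e_1$. On $\mathbb T_d$ the same construction uses uniformly chosen neighbors as first jumps.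

**Fact 2.** *If infinitely many vertices are reached, the parasites survive.*

*Proof.* If $v$ is infected at time $t$ and $v\to w$ with $w$ susceptible, then a parasite born at $v$ lands on $w$ at time $t+1$, so $w$ is infected by time $t+1$. All vertices of a directed path except perhaps the last have $\eta=1$, so by induction every susceptible reached vertex is infected at a finite time. Each vertex has finitely many out-edges, so infinitely many reached vertices means infinitely many susceptible reached ones, hence infinitely many infected ones. At each finite time only finitely many hosts have been infected. So infections occur at arbitrarily late times, and an infection at time $t$ requires a living parasite at every time before $t$. $\square$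

The digraph increases with $p$ (couple the $\eta_v$ through uniform variables), and using a Bernoulli$(p)$ variable for $\eta_{\mathbf 0}$ instead of $1$ only shrinks it. Hence
$$\mathbb P_p(\text{infinitely many vertices reached})>0\quad\Longrightarrow\quad p_c\le p, \tag{1}$$
because then $\mathbb P_{p'}(\text{survival})>0$ for every $p'\ge p$.

**Test on the tree.** On $\mathbb T_d$ follow the digraph only away from the root. Below the first generation a vertex has $d-1$ children, and each is the target of a first jump of one of the $A_v$ parasites with probability $1-(1-\frac1d)^{A_v}$. Data at different vertices are independent, so the vertices so reached form a Galton–Watson process with offspring mean $p\,m_d$, where $m_d=(d-1)\,\mathbb E[1-(1-\tfrac1d)^A]$. If $m_d>1$ and $p>1/m_d$ it is infinite with positive probability, so $p_c(\mathbb T_d,A)\le 1/m_d$. For $A\equiv2$ we get $m_d=(d-1)(2d-1)/d^2$; for $d=3$ this is $10/9$, so $p_c(\mathbb T_3,2)\le 9/10$. If $1<a<\infty$, the integrand $(d-1)(1-(1-\frac1d)^A)$ is at most $A$ and tends to $A$, so $m_d\to a$ by dominated convergence, and $\limsup_d p_c(\mathbb T_d,A)\le 1/a$. So the tree does not contradict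 the guess; Section 4 adds the lower bound. The tree is easy because outward paths never meet and only one of the $d$ directions at a vertex is given up. On $\mathbb Z^d$ neither is true.

## 3. Two theorems on $\mathbb Z^d$

**Theorem 1.** If $1<a<\infty$, then $p_c(\mathbb Z^d,A)\ge 1/a$ for every $d\ge2$, and $p_c(\mathbb Z^d,A)\to1/a$ as $d\to\infty$.

**Theorem 2.** Let $1<a<\infty$.

1. For every $d\ge2$, $p_c(\mathbb Z^d,A)>1/a$. Moreover
$$\liminf_{d\to\infty} d\,\bigl(p_c(\mathbb Z^d,A)-\tfrac1a\bigr)\ \ge\ \frac{(a-1)\,b}{8a^3}\in(0,\infty].$$
2. If $\mathbb E[A^2]<\infty$, there is $C=C(A)<\infty$ with $p_c(\mathbb Z^d,A)\le\frac1a+\frac Cd$ for all large $d$.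

So the guess is right in the limit and wrong in every fixed dimension. Since $b=\mathbb E[A^2]-a$, the two parts together say that $p_c(\mathbb Z^d,A)-1/a=O(1/d)$ if and only if $\mathbb E[A^2]<\infty$, and then the difference is of exact order $1/d$; if $\mathbb E[A^2]=\infty$, then $d\,(p_c(\mathbb Z^d,A)-1/a)\to\infty$. The limit of $d\,(p_c-1/a)$ is not identified here.

Section 4 proves the lower bounds, Sections 5 and 6 the convergence, and Sections 7 to 12 the rate.

## 4. A weighted count of parasites and the lower bounds

The one-step test tells us what to count: newborn litters have value $1$, roaming parasites value $p$. Let $I_t$ be the set of vertices infected by time $t$, $N_t=|I_t|$, and $G_t$ the set infected exactly at time $t$, so $G_0=\{\mathbf 0\}$. Let $S_t$ be the number of parasites alive at time $t$ that were *not* born at time $t$. Let $\mathcal F_t$ be the history up to time $t$, *not* including the litter sizes $A_v$ for $v\in G_t$. Put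
$$V_t=|G_t|+p\,S_t,\qquad \kappa=\kappa(p)=p(1-p)\,\mathbb E[(n-1)^+],\quad\text{where } n\mid A\sim\mathrm{Bin}(A,\tfrac1{2d}).$$
For $A\equiv2$ we have $\mathbb E[(n-1)^+]=\mathbb P(n=2)=\frac1{4d^2}$, and the loss in the one-step test was $\frac{p(1-p)}{2d}=2d\kappa$: a loss $\kappa$ for each of the $2d$ neighbors.

One might hope to lose $2d\kappa$ at every infection. This fails, because a neighbor that is already infected causes no loss: two siblings landing there both keep their value. A newly infected $v$ could have many infected neighbors. What saves us is that *on average* at most half of the neighbors are infected at that moment, because each edge can be charged only once.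

**Proposition 3.** Let $a<\infty$. On $\mathbb Z^d$, if $pa-1<d\,\kappa(p)$, then $\mathbb E[N_\infty]<\infty$, and the parasites die out almost surely.

*Proof.* **Step 1: the drift of $V_t$.** We bound $\mathbb E[V_{t+1}\mid\mathcal F_t]$. In the step from $t$ to $t+1$ let $n_w$ be the number of parasites landing on $w$, of which $n_w^v$ were born at $v\in G_t$ at time $t$ and $n_w^{\rm old}$ are old. There are three cases.

- If $w\in I_t$, all of them live on as old parasites, and $w$ contributes $p\,n_w$ to $V_{t+1}$.
- If $w$ has been visited by time $t$ and is immune, it contributes $0$.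
- If $w$ has not been visited by time $t$, it is susceptible with probability $p$, independently of the history and of the jumps. If it is susceptible and $n_w\ge1$, it contributes $1+p(n_w-1)$: one infection and $n_w-1$ survivors. If it is immune it contributes $0$. The expected contribution given the jumps is thus $f(n_w)$, with $f(0)=0$ and $f(n)=p+p^2(n-1)$ for $n\ge1$; that is, $f(n)=pn-p(1-p)(n-1)^+$.

Here $f\ge0$, so in the last two cases the expected contribution is at most $f(n_w)$. The function $n\mapsto(n-1)^+$ is superadditive on $\{0,1,\dots\}$, so $(n_w-1)^+\ge\sum_{v\in G_t}(n_w^v-1)^+$, and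
$$f(n_w)\le p\,n_w^{\rm old}+\sum_{v\in G_t}\bigl[p\,n_w^v-p(1-p)(n_w^v-1)^+\bigr].$$
Given $\mathcal F_t$, the litter sizes $A_v$, $v\in G_t$, still have law $A$, so for each neighbor $w$ of $v$ the variable $n^v_w$ has the law of $n$. Let $k_v$ be the number of neighbors of $v\in G_t$ in $I_t$. Summing over $w$, the terms $p\,n_w$ add up to $p$ times the number of jumping parasites, with mean $pS_t+pa|G_t|$, and each pair $v\in G_t$, $w\sim v$, $w\notin I_t$ gives a loss with mean $\kappa$. Hence
$$\mathbb E[V_{t+1}\mid\mathcal F_t]\le pS_t+\sum_{v\in G_t}\bigl[pa-(2d-k_v)\kappa\bigr]=V_t+(pa-1-2d\kappa)|G_t|+\kappa\sum_{v\in G_t}k_v. \tag{2}$$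

**Step 2: counting infected neighbors.** We show $\sum_{s\le t}\sum_{v\in G_s}k_v\le dN_t$. Every parasite alive at time $t$ sits at a vertex whose coordinate sum has the parity of $t$, so all vertices of $G_t$ have the parity of $t$. An infected neighbor $w\in I_t$ of $v\in G_t$ has the opposite parity, so it was infected *strictly* before time $t$. So an edge inside $I_t$ is counted at most once, at its later-infected endpoint. The set $I_t$ induces at most $2dN_t/2=dN_t$ edges.

**Step 3: summation.** All expectations are finite, since $N_t$ is at most the size of a ball of radius $t$ and $\mathbb E[S_t]$ is at most $a$ times that. Take expectations in (2) and sum over times $0,\dots,t$. With $V_0=1$ and $\sum_{s\le t}|G_s|=N_t$,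
$$0\le\mathbb E[V_{t+1}]\le1+(pa-1-2d\kappa+d\kappa)\,\mathbb E[N_t].$$
So $\mathbb E[N_t]\le(1+d\kappa-pa)^{-1}$ for all $t$, and by monotone convergence the same bound holds for $\mathbb E[N_\infty]$. Then $N_\infty<\infty$ almost surely, and Fact 1 applies. $\square$

**Lower bound in Theorem 1.** If $p<1/a$, then $pa-1<0\le d\kappa$ and the parasites die out. So $p_c(\mathbb Z^d,A)\ge1/a$ for all $d\ge2$.

**Proof of Theorem 2(1).** At $p=1/a\in(0,1)$ we have $\kappa(p)>0$, since $\mathbb P(A\ge2)>0$ gives $\mathbb P(n\ge2)>0$. So $pa-1-d\kappa(p)$ is negative at $p=1/a$. It is continuous in $p$, so Proposition 3 applies to some $p>1/a$, and $p_c>1/a$.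

For the rate, $\mathbb E[(n-1)^+\mid A]\ge\mathbb P(n\ge2\mid A)$ and $d^2\,\mathbb P(n\ge2\mid A)\to\binom A2\cdot\frac14=\frac{A(A-1)}8$. Fatou's lemma gives $\liminf_d d^2\,\mathbb E[(n-1)^+]\ge b/8$. Fix $x\ge0$ and put $p=\frac1a+\frac xd$. Then
$$d(pa-1)=ax,\qquad\liminf_{d\to\infty}d\cdot d\kappa(p)\ge\frac1a\Bigl(1-\frac1a\Bigr)\frac b8=\frac{(a-1)b}{8a^2}.$$
If $x<\frac{(a-1)b}{8a^3}$ (any $x$ if $b=\infty$), Proposition 3 applies for all large $d$, so $p_c\ge\frac1a+\frac xd$ for all large $d$. $\square$

For instance, for $A\equiv2$ on $\mathbb Z^2$ the condition of Proposition 3 reads $2p-1<p(1-p)/8$. At $p=0.515$ the left side is $0.03$ and the right side is $0.249775/8>0.031$, so $p_c(\mathbb Z^2,2)\ge0.515$. The asymptotic constant for $A\equiv 2$ is $\frac{1\cdot2}{8\cdot8}=\frac1{32}$.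

**Remark.** If $a\le1$, then $pa-1<0$ for all $p<1$, so $p_c(\mathbb Z^d,A)=1$. On $\mathbb T_d$, replace $2d$ by $d$ in Step 1 and $\kappa$ by $\kappa'=p(1-p)\mathbb E[(n'-1)^+]$ with $n'\mid A\sim\mathrm{Bin}(A,\frac1d)$. The tree is bipartite, so the parity argument is unchanged, and a finite set $I_t$ of tree vertices induces at most $N_t$ edges. This gives extinction if $pa-1<(d-1)\kappa'(p)$. For $1<a<\infty$, as above, $p_c(\mathbb T_d,A)>1/a$ for every $d\ge3$, and with Section 2, $p_c(\mathbb T_d,A)\to1/a$.

## 5. Two comparisons that stop short, and layers that keep almost every direction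

For the upper bound fix $p\in(1/a,1]$. By (1) it suffices to show that for all large $d$ infinitely many vertices are reached with positive probability.

The first thing to try is to explore the digraph generation by generation and compare it with a Galton–Watson tree of mean $pa>1$. As long as there are at most $n_0$ particles, the chance that some two of them sit at the same vertex is at most about $n_0^2/(2d)$, because a coincidence pins down one jump among $2d$. But survival needs infinitely many particles for *fixed* $d$, and the bound says nothing once $n_0$ is of order $\sqrt d$.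

The standard cure is to restart the comparison in a fresh region, again and again. To be sure of fresh regions one is tempted to use only the jumps $+e_1,\dots,+e_d$, so that one never comes back. But this discards half of the directions: the expected number of vertices reached by $n$ jumps of this kind is at most $(pa/2)^n$, which tends to $0$ when $pa<2$. The oriented comparison cannot see below $2/a$.

The way out is to orient only a *small* fraction of the directions. Most coordinates stay free, and along them the exploration moves inside a layer in both directions for a fixed number $K$ of generations. A fraction $\varepsilon$ of the coordinates is used, only in the $+$ direction, and only at the end, to pass to a new layer where no data have been looked at. The price is a factor $1-3\varepsilon$ instead of $\frac12$.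

**Parameters.** Choose, in this order: $\varepsilon\in(0,\frac16]$ with $pa(1-3\varepsilon)>1$; then $K$ with
$$pa\,\bigl(pa(1-3\varepsilon)\bigr)^K\,\frac\varepsilon2\ge2; \tag{3}$$
then $\delta\in(0,\frac14)$. We use the following result: oriented site percolation on $\mathbb Z_+^2$, with steps $(1,0)$ and $(0,1)$ and parameter $1-\delta>3/4$, has an infinite open oriented path from the origin with positive probability (Liggett, *Ann. Appl. Probab.* 5 (1995), 613–636). A number $R$ and then $d$ are chosen later.

**Definition (layers and types).** Let $d\ge2/\varepsilon$ and $\ell=\lceil\varepsilon d\rceil$. Since $\varepsilon d\ge2$, we have $\varepsilon d\le\ell\le\varepsilon d+1\le\frac32\varepsilon d$. Partition the coordinates into $J_0,J_1,J_2$ with $|J_1|=|J_2|=\ell$ and $1\in J_0$. The layers are the disjoint sets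
$$L(i,j)=\Bigl\{x\in\mathbb Z^d:\ \sum_{m\in J_1}x_m=i,\ \sum_{m\in J_2}x_m=j\Bigr\}.$$
Jumps in $\{\pm e_m:m\in J_0\}$ form class $0$, those in $\{+e_m:m\in J_1\}$ class $1$, those in $\{+e_m:m\in J_2\}$ class $2$. The classes have probabilities
$$1-\tfrac{2\ell}d\ge1-3\varepsilon,\qquad \tfrac{\ell}{2d}\ge\tfrac\varepsilon2,\qquad\tfrac\ell{2d}\ge\tfrac\varepsilon2.$$
With an auxiliary independent uniform variable for each $(v,i)$, accept a jump $\xi_{v,i}$ of class $\tau$ as a jump of *type* $\tau$ with an acceptance probability that depends only on the class, so that the types $0,1,2$ have probabilities exactly $1-3\varepsilon,\frac\varepsilon2,\frac\varepsilon2$; all other jumps are discarded.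

For example, with $\varepsilon=\frac16$ and $d=12$ we get $\ell=2$. The class probabilities are $\frac23,\frac1{12},\frac1{12}$ and the type probabilities must be $\frac12,\frac1{12},\frac1{12}$, so class $0$ is accepted with probability $\frac34$ and classes $1,2$ always.

Given its type, a jump is uniform on a set of at least $\varepsilon d$ directions: for types $1,2$ this set has $\ell\ge\varepsilon d$ elements, and for type $0$ it has $2|J_0|\ge2d(1-3\varepsilon)\ge d$ elements.

## 6. Exploring one layer, and oriented percolation of layers

**Step 1: the exploration of one layer.** We describe a procedure that starts from $R$ reached vertices of $L(i,j)$ and tries to find $R$ reached vertices in each of $L(i+1,j)$ and $L(i,j+1)$. Let $\Sigma\subset L(i,j)$ with $|\Sigma|=R$. Place one particle of generation $0$ at each vertex of $\Sigma$, and treat particles of generations $0,\dots,K$ in breadth-first order. A particle at $x$ uses the data of $x$ (that is, $\eta_x$, $A_x$, jumps and types) if no previously treated particle was at $x$, and a fresh independent copy of such data otherwise. If $\eta=1$ it makes $A$ jumps; if $\eta=0$, none. For a particle of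 generation $k<K$, the type-$0$ jumps produce children, of generation $k+1$, at their targets. For a particle of generation $K$, the type-$1$ and type-$2$ jumps produce *final* particles of type $1$ and $2$ at their targets.

Treated particles lie in $L(i,j)$, final ones of type $1$ in $L(i+1,j)$, of type $2$ in $L(i,j+1)$, and only vertex data in $L(i,j)$ are used. Each treated particle uses data independent of everything used before it. So the genealogical forest with its types consists of $R$ i.i.d. trees in which a particle makes $A$ jumps with probability $p$ and none otherwise, each jump having type $0,1,2$ with probabilities $1-3\varepsilon,\frac\varepsilon2,\frac\varepsilon2$: *its law does not depend on $d$*. Given the typed forest, the jump directions are independent and uniform on their direction sets.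

Call the exploration a *success* if all treated particles occupy distinct positions, the final type-$1$ particles occupy distinct positions, the same holds for type $2$, and there are at least $R$ final particles of each type. On success every particle used true vertex data, so parent positions have digraph edges to child positions. Hence, if all vertices of $\Sigma$ are reached, then at least $R$ distinct vertices in each of $L(i+1,j)$ and $L(i,j+1)$ are reached.

**Step 2: success is likely.** We show: for $R$ large and then $d$ large, success has probability at least $1-\delta$, uniformly in $(i,j)$ and $\Sigma$.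

*Numbers.* In one tree, generation $K$ has mean size $(pa(1-3\varepsilon))^K$, and each of its members has on average $pa\,\varepsilon/2$ final children of type $\tau$, $\tau\in\{1,2\}$. By (3) the number of final type-$\tau$ particles in one tree has finite mean at least $2$. By the weak law of large numbers we can fix $R$ such that with probability at least $1-\delta/2$ there are at least $R$ of each type. This choice does not involve $d$.

*Collisions.* The total number of particles is almost surely finite with a law independent of $d$; fix $n_0$ exceeding it with probability at least $1-\delta/4$. Condition on a typed forest with fewer than $n_0$ particles. Consider two distinct particles that are both treated, or both final of the same type, and not both of generation $0$. At least one of their lineages contains a jump not in the other: if one is an ancestor of the other, the descendant's last jump; in all other cases the last jump of one that is not of generation $0$. Given all other directions, coincidence of the two positions forces the direction of this jump, which has probability at most $1/(\varepsilon d)$. Two particles of generation $0$ are at distinct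 positions by assumption. So a collision occurs with probability at most $\frac\delta4+\frac{n_0^2}{\varepsilon d}\le\frac\delta2$ for $d$ large. Together with the numbers, failure has probability at most $\delta$.

**Step 3: the start.** We need $R$ reached vertices in one layer to begin. Fix $m\in J_1$. With probability at least $\bigl(p\,\mathbb P(A\ge2)/(2d)^2\bigr)^R>0$, each vertex $re_1$, $0\le r\le R-1$, has $\eta=1$, $A\ge2$, first jump $+e_1$ and second jump $+e_m$. Then $\mathbf 0\to e_1\to2e_1\to\cdots$, and the $R$ distinct vertices $re_1+e_m\in L(1,0)$ are reached. Since $1\in J_0$, this event depends only on data in $L(0,0)$. Condition on it.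

**Step 4: comparison with oriented percolation.** We iterate over layers. Process the sites $(i,j)\in(1,0)+\mathbb Z_+^2$ in order of $i+j$, with ties broken by a fixed rule. The site $(1,0)$ is called *supplied*. Any other site is supplied if one of the processed sites $(i-1,j),(i,j-1)$ was supplied and successful. If $(i,j)$ is supplied, choose by a fixed rule $R$ reached vertices in $L(i,j)$, provided by such a predecessor (for $(1,0)$, by Step 3), run the exploration from them, and call $(i,j)$ *open* if it succeeds. If $(i,j)$ is not supplied, call it open with probability $1-\delta$, independently.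

The starting set at $(i,j)$ is determined by data in layers processed before and in $L(0,0)$, while the exploration uses only data in $L(i,j)$, none of which has been revealed. So, conditionally on the past, each site is open with probability $\pi\ge1-\delta$, where $\pi$ depends on the past. Keep an open site with probability $(1-\delta)/\pi$, using an independent uniform variable. Conditionally on the past each site is then kept with probability exactly $1-\delta$, so the kept sites are i.i.d. Bernoulli$(1-\delta)$, and all of them are open. By the percolation result, with positive probability there is an infinite oriented path of open sites from $(1,0)$. By induction along it, all its sites are supplied and successful. So reached vertices exist in infinitely many disjoint layers.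

By (1), $p_c(\mathbb Z^d,A)\le p$ for all large $d$. Since $p>1/a$ was arbitrary, and $p_c\ge1/a$ by Section 4, Theorem 1 is proved. $\blacksquare$

**Remark.** If $\mathbb E[A]=\infty$, then $p_c(\mathbb Z^d,A)\to0$: replacing $A_v$ by $A_v\wedge m$ gives a subdigraph, so as soon as $\mathbb E[A\wedge m]>1$ the argument above gives $\limsup_dp_c(\mathbb Z^d,A)\le1/\mathbb E[A\wedge m]$, and $m\to\infty$ finishes.

## 7. From a fraction of forward directions to a fixed number

Can the same argument give $p_c\le\frac1a+\frac Cd$? Put $p=\frac1a+\frac xd$ and look at the constraints. The condition $pa(1-3\varepsilon)>1$ forces $\varepsilon<\frac{pa-1}{3pa}\le\frac{ax}{3d}$, so $\varepsilon d<\frac{ax}3$ is bounded. Condition (3) forces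
$$K\cdot\frac{ax}d\ \ge\ K\log(pa)\ \ge\ \log\frac4{pa\,\varepsilon}\ \ge\ \log\frac{12\,d}{pa\cdot ax},$$
so $K\to\infty$. A forest with a final particle has more than $K$ particles, so $n_0>K$, and the collision bound $n_0^2/(\varepsilon d)$ tends to infinity. The renormalization has no room at this scale.

We keep the idea of a few forward directions and change the method. Take a *fixed* number $s$ of forward directions $e_{D+1},\dots,e_d$, where $D=d-s$, and leave the other $D$ coordinates free. A path then uses $q:=2D+s=2d-s$ of the $2d$ directions, so only a proportion $\frac s{2d}$ is lost; this is the size of error that we can afford. A path stays in one layer for about $q/s$ steps, a time of order $d$. In that time a random walk in $\mathbb Z^D$ meets itself with probability of order $1/s$, which is small if $s$ is large. Instead of exploring, we count paths with weights and use the second moment method. Two independent paths that start a layer at the same vertex may share many vertices, and this costs a factor of order $q$; but once separated they come back to the same vertex at the start of a layer with probability only of order $1/q$. The proof shows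 that the product of the two can be made as small as we like.

From here on assume $\mathbb E[A^2]<\infty$, $a>1$ and $p\in[\frac1a,1]$. Put
$$\mu=pa\ge1,\qquad\theta=\max(1,b/a),\qquad\beta=\frac1{16\theta}.$$

## 8. Return sums of simple random walk in many dimensions

We need to know that all return sums are $O(1/D)$ with absolute constants. Let $p_k(\cdot)$ be the $k$-step transition probabilities of simple random walk on $\mathbb Z^D$, and $g^+(x)=\sum_{k\ge1}p_k(x)$.

**Lemma 4.** There is an absolute constant $c_0\ge1$ such that for $D\ge6$
$$\sum_{k\ge2}(k+1)\,p_k(0)\le\frac{c_0}D.$$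
Consequently $g^+(0)\le\frac{c_0}{3D}$, and $\sum_{i,j\ge0}p_{i+j}(\zeta)\le\frac{c_1}D$ for all $\zeta\ne0$, with $c_1=1+3c_0$.

*Proof.* **Step 1: an integral.** Let $Y$ be the rate-$1$ continuous-time walk. From $\mathbb P(Y_t=0)=\sum_ke^{-t}\frac{t^k}{k!}p_k(0)$ and $\int_0^\infty t\,e^{-t}\frac{t^k}{k!}\,dt=k+1$ we get
$$\sum_{k\ge0}(k+1)p_k(0)=\int_0^\infty t\,\mathbb P(Y_t=0)\,dt=\int_0^\infty t\,h(t/D)^D\,dt,$$
because the $D$ coordinates of $Y$ are independent rate-$\frac1D$ walks on $\mathbb Z$. Here $h(u)$ is the probability that the rate-$1$ walk on $\mathbb Z$ is at its starting point at time $u$: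
$$h(u)=e^{-u}I_0(u)=\frac1{2\pi}\int_{-\pi}^{\pi}e^{-u(1-\cos\vartheta)}\,d\vartheta,\qquad I_0(u)=\sum_{k\ge0}\frac{(u^2/4)^k}{k!^2}.$$
The function $h$ is decreasing. Also $I_0(u)\le e^{u^2/4}$. Since $1-\cos\vartheta\ge2\vartheta^2/\pi^2$ on $[-\pi,\pi]$, a Gaussian integral gives $h(u)\le\sqrt{\pi/(8u)}$.

**Step 2: the part $t\le D$.** Here $h(t/D)^D\le e^{-t+t^2/(4D)}$. Use $e^y\le1+ye^y$ with $y=\frac{t^2}{4D}\le\frac t4$:
$$\int_0^Dt\,h(t/D)^D\,dt\le\int_0^\infty te^{-t}\,dt+\frac1{4D}\int_0^\infty t^3e^{-3t/4}\,dt=1+\frac1{4D}\cdot\frac{6\cdot256}{81}\le1+\frac5D.$$

**Step 3: the part $t\ge D$.** For $u\ge1$, $h(u)\le h(1)\le e^{-1+1/4}=e^{-3/4}$. Substituting $t=Du$,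
$$\int_D^\infty t\,h(t/D)^D\,dt=D^2\int_1^\infty u\,h(u)^D\,du\le D^2e^{-\frac34(D-6)}\int_1^\infty u\Bigl(\frac\pi{8u}\Bigr)^3du\le\frac{C'}D$$
with an absolute constant $C'$. The $k=0$ term of the series equals $1$ and $p_1(0)=0$; subtracting gives the first claim.

**Step 4: the consequences.** Since $k+1\ge3$ for $k\ge2$, $g^+(0)=\sum_{k\ge2}p_k(0)\le\frac{c_0}{3D}$. For $\zeta\ne0$, $\sum_{i,j\ge0}p_{i+j}(\zeta)=\sum_{k\ge1}(k+1)p_k(\zeta)$. The $k=1$ term is at most $2\cdot\frac1{2D}$. For even $k\ge2$, Cauchy–Schwarz and symmetry give $p_k(\zeta)=\sum_xp_{k/2}(x)p_{k/2}(\zeta-x)\le\sum_xp_{k/2}(x)^2=p_k(0)$, and these terms sum to at most $\frac{c_0}D$. For odd $k\ge3$, conditioning on the first step gives $p_k(\zeta)\le\sup_yp_{k-1}(y)=p_{k-1}(0)$, and $k+1\le2k=2((k-1)+1)$, so these terms sum to at most $\frac{2c_0}D$. $\square$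

## 9. Good blocks and a measure on self-avoiding paths

Let $s\ge4$ be an integer with $s\ge14c_0/\beta$; it depends only on $\theta$. As above $D=d-s$ and $q=2D+s=2d-s$. Assume $d$ so large that $D\ge\max(s,c_0,6)$; then $q\le3D$. Let $\mathcal D_0=\{\pm e_i:i\le D\}$ be the free directions and $\mathcal D_1=\{e_{D+1},\dots,e_d\}$ the forward ones.

**Definition (blocks).** A *block* is a word $B=(x_1,\dots,x_T)$, $T\ge1$, with $x_1,\dots,x_{T-1}\in\mathcal D_0$ and $x_T\in\mathcal D_1$. The *raw* law gives it probability $q^{-T}$: take i.i.d. uniform steps in $\mathcal D_0\cup\mathcal D_1$ until the first one in $\mathcal D_1$. Let $S_i=x_1+\dots+x_i$, as an element of $\mathbb Z^D$, for $0\le i<T$. The block is *good* if $S_0,\dots,S_{T-1}$ are distinct and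
$$\mathcal R(B):=\sum_{0\le i,j<T}g^+(S_i-S_j)\le\beta.$$

For example, $(e_1,e_2,e_{D+1})$ is a block with $T=3$ and positions $0,e_1,e_1+e_2$. The block $(e_1,-e_1,e_{D+1})$ is not good, since $S_0=S_2$. The quantity $\mathcal R(B)$ bounds how often a second walk, started at a vertex of $B$, comes back to vertices of $B$; this is why we want it small.

**Step 1: half of the raw blocks are good.** Under the raw law,
$$\mathbb P(T>i,\ S_i=x)=\bigl(1-\tfrac sq\bigr)^ip_i(x)\le p_i(x),\qquad\mathbb E[T]=\frac qs. \tag{4}$$
By the Markov property the expected number of pairs $i<j<T$ with $S_i=S_j$ is at most $\sum_i\mathbb P(T>i)\,g^+(0)=\frac qs\,g^+(0)\le\frac qs\cdot\frac{c_0}{3D}\le\frac{c_0}s$. Similarly, separating the diagonal $i=j$ and using $\sum_xp_m(x)p_n(x)=p_{m+n}(0)$,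
$$\mathbb E[\mathcal R(B)]\le\frac qs\Bigl[g^+(0)+2\sum_{m,n\ge1}p_{m+n}(0)\Bigr]=\frac qs\sum_{k\ge2}(2k-1)p_k(0)\le\frac{2q\,c_0}{sD}\le\frac{6c_0}s.$$
By Markov's inequality, and since $\beta\le1$,
$$\mathbb P(B\text{ not good})\le\frac{c_0}s+\frac{6c_0}{s\beta}\le\frac{7c_0}{s\beta}\le\frac12.$$
Let $\nu$ be the raw law conditioned on goodness. Then $\nu\le2\cdot\text{raw}$.

**Step 2: two properties of good blocks.** Good blocks have bounded length: the diagonal terms give $\beta\ge\mathcal R(B)\ge T\,g^+(0)\ge T\,p_2(0)=\frac T{2D}$. Goodness depends only on the free part $(x_1,\dots,x_{T-1})$, so under $\nu$ the last step $x_T$ is uniform on $\mathcal D_1$ and independent of the free part.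

**Step 3: paths.** Let $Q_n$ be the law of the path $\gamma$ from $\mathbf 0$ obtained by concatenating $n$ independent $\nu$-blocks, numbered $0,\dots,n-1$. The *height* of a vertex is the sum of its last $s$ coordinates. It increases by one exactly at block ends, so the vertices from which block $m$ makes its steps are the vertices of $\gamma$ at height $m$, called layer $m$. Within a layer they are distinct by goodness. So $\gamma$ is self-avoiding.

## 10. The second moment of the weighted path count

**Step 1: one vertex.** We compute how two paths interact at a common vertex. Take all $\eta_v$ i.i.d. Bernoulli$(p)$, including $v=\mathbf 0$, and let $H_v(x)=\eta_v\,\#\{i\le A_v:\xi_{v,i}=x\}$. Then $\mathbb E[H_v(x)]=\frac\mu{2d}$. In $\mathbb E[H_v(x)H_v(y)]$ the pairs $i=i'$ give $\frac{\mu}{2d}\mathbf 1_{x=y}$, and the pairs $i\ne i'$ give $\frac{pb}{4d^2}$. Since $\frac{pb}{\mu^2}=\frac b{pa^2}\le\frac ba\le\theta$,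
$$\mathbb E[H_v(x)H_v(y)]\le\Bigl(\frac\mu{2d}\Bigr)^2\Bigl[\theta+\frac{2d}\mu\mathbf 1_{x=y}\Bigr]. \tag{5}$$

**Step 2: the weighted count.** For $\gamma=(v_0,\dots,v_N)$ of length $|\gamma|=N$ let $\Pi(\gamma)=\prod_{i<N}H_{v_i}(v_{i+1}-v_i)$, which is positive exactly when $\gamma$ is a directed path of the digraph, and
$$X_n=\sum_\gamma Q_n(\gamma)\Bigl(\frac{2d}\mu\Bigr)^{|\gamma|}\Pi(\gamma),$$
a finite sum since good blocks have bounded length. Data at different vertices are independent and the paths are self-avoiding, so $\mathbb E[X_n]=1$. In $\mathbb E[\Pi(\gamma)\Pi(\gamma')]$ a vertex left by only one of the two paths gives a factor $\frac\mu{2d}$, and a vertex left by both gives at most (5). Hence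
$$\mathbb E[X_n^2]\le\mathbb E_{Q_n\otimes Q_n}\Bigl[\prod_{m<n}W_m\Bigr],\qquad W_m=\prod_v\Bigl(\theta+\frac{2d}\mu\mathbf 1\{\gamma,\gamma'\text{ leave }v\text{ by the same step}\}\Bigr)\ge1, \tag{6}$$
the last product being over the vertices $v$ of layer $m$ common to $\gamma$ and $\gamma'$. For example, if both paths leave $\mathbf 0$ by $e_1$, then leave $e_1$ by different steps, and share no other vertex of layer $0$, then $W_0=(\theta+\frac{2d}\mu)\,\theta$.

**Step 3: a bounded second moment suffices.** The events $\{X_n>0\}$ decrease in $n$, since the first $n$ blocks of a directed path made of $n+1$ good blocks are again such a path. If $X_n>0$, at least $n$ vertices are reached. By Cauchy–Schwarz, $1=\mathbb E[X_n\mathbf 1_{X_n>0}]^2\le\mathbb E[X_n^2]\,\mathbb P(X_n>0)$. So, if $\sup_n\mathbb E[X_n^2]<\infty$, then $\mathbb P(X_n>0\ \forall n)\ge1/\sup_n\mathbb E[X_n^2]>0$, infinitely many vertices are reached with positive probability, and (1) gives $p_c\le p$. It remains to prove the following.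

**Proposition 5.** There is $c=c(\theta,s)$ such that $\sup_n\mathbb E_{Q_n\otimes Q_n}[\prod_{m<n}W_m]<\infty$ whenever $\lambda:=\frac{2d}{\mu q}$ satisfies $1-\lambda\ge\frac cq$.

**Step 4: Theorem 2(2) follows from Proposition 5.** For $q>c$ the condition $1-\lambda\ge\frac cq$ says $\frac{2d}\mu\le q-c$, that is, $pa\ge\frac{2d}{2d-s-c}$. For large $d$ the value $p=\frac1a\cdot\frac{2d}{2d-s-c}$ lies in $[\frac1a,1]$, and so
$$p_c(\mathbb Z^d,A)\le\frac1a\Bigl(1+\frac{s+c}{2d-s-c}\Bigr)\le\frac1a+\frac{s+c}{a\,d}$$
for all large $d$ (the last step for $d\ge s+c$). Here $s$ and $c$ depend only on $\theta$, hence only on $A$.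

## 11. Two paths that meet inside one layer

The number $\lambda=\frac{2d}\mu\cdot\frac1q$ is the price of walking together for one step: probability $\frac1q$ of choosing the same step, times the weight $\frac{2d}\mu$. We freeze one block $B'$ and let a second walk start on it. It either follows $B'$ step by step, with factor $\lambda$ each time, or leaves $B'$ at cost $\theta$; then it comes back with small probability because $\mathcal R(B')\le\beta$.

**Lemma 6.** Assume $\lambda+\frac\theta q\le1$ and $\lambda<1$. Fix a good block $B'$ with layer vertices $v_0=0,v_1,\dots,v_k\in\mathbb Z^D$, where $k=T'-1$. Let $x_i'$ be its step from $v_i$, write $x'(v_i)=x'_i$, and put $\mathcal A=\{v_0,\dots,v_k\}$. Let $M,U\ge0$. For a raw block $B$ started at $y\in\mathbb Z^D$, with the same last $s$ coordinates as $B'$ and positions $y_j=y+S_j$, let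
$$W=\prod_{j<T,\ y_j\in\mathcal A}\Bigl(\theta+\frac{2d}\mu\mathbf 1\{x_{j+1}=x'(y_j)\}\Bigr),$$
and let $V=M$ if the endpoints of $B$ and $B'$ coincide, $V=U$ otherwise. For $L\ge1$ let $\varphi_L(y)=\mathbb E_y[W\,V\,\mathbf 1_{T\le L}]$, $\varphi_0=0$, and $\Phi_L=\max_{v\in\mathcal A}\varphi_L(v)$, which is finite. Then
$$\Phi_L\le2\Bigl(\frac{\theta U}{1-\lambda}+M\Bigr),\qquad\varphi_L(v_0)\le\frac98\,\frac{\theta U}{1-\lambda}+\Bigl(\frac18+\lambda^k\Bigr)M. \tag{7}$$

*Proof.* **Step 1: a recursion along $B'$.** Put $\rho_i=\sum_{j=0}^kg^+(v_j-v_i)$, so that $\sum_i\rho_i=\mathcal R(B')\le\beta$. Start the raw block at $v_i$ and split the factor of $W$ at time $0$ into its two terms.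

The term $\frac{2d}\mu\mathbf 1\{x_1=x_i'\}$: the event has probability $\frac1q$. If $i<k$, then $x_i'\in\mathcal D_0$, the walk moves to $v_{i+1}$, and the rest is a raw block from there with length at most $L-1$; the contribution is $\lambda\varphi_{L-1}(v_{i+1})\le\lambda\varphi_L(v_{i+1})$. If $i=k$, then $x'_k\in\mathcal D_1$, so $T=1$, the endpoints coincide, and the contribution is $\lambda M$.

The term $\theta$: suppose first that the walk does not visit $\mathcal A$ at times $1\le j<T$. Then the rest of the product is $1$. Now $V=M$ means that the walk leaves the layer from $v_k\in\mathcal A$ by the step $x_k'$; without a later visit to $\mathcal A$ this requires $T=1$, $i=k$, $x_1=x_k'$, which has probability $\frac1q$. So this case contributes at most $\theta U$, plus $\frac\theta qM$ if $i=k$. Suppose next that it does visit $\mathcal A$ at some time $1\le j<T$. By (4) this has probability at most $\sum_{j\ge1}\sum_lp_j(v_l-v_i)=\rho_i$. By the Markov property at the first such visit, the remaining expectation is at most $\Phi_L$. So this case contributes at most $\theta\rho_i\Phi_L$. Altogether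
$$\varphi_L(v_i)\le\theta(U+\rho_i\Phi_L)+\lambda\varphi_L(v_{i+1})\quad(i<k),\qquad\varphi_L(v_k)\le\theta(U+\rho_k\Phi_L)+\Bigl(\lambda+\frac\theta q\Bigr)M.$$

**Step 2: solving it.** Iterate from $i$ up to $k$, using $\lambda+\frac\theta q\le1$, $\sum_l\lambda^l\le\frac1{1-\lambda}$, and $\sum_l\rho_l\le\beta$ with $\theta\beta=\frac1{16}$:
$$\varphi_L(v_i)\le\frac{\theta U}{1-\lambda}+\frac1{16}\Phi_L+\lambda^{k-i}M.$$
Taking the maximum over $i$ gives $\Phi_L\le\frac{16}{15}\bigl(\frac{\theta U}{1-\lambda}+M\bigr)$. Inserting this with $i=0$ gives $\varphi_L(v_0)\le\frac{16}{15}\frac{\theta U}{1-\lambda}+\bigl(\frac1{15}+\lambda^k\bigr)M$. Both are at most the bounds in (7). $\square$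

If $B$ is good, its positions are distinct, so $W$ is exactly the product over common vertices in (6).

## 12. Two coupled inequalities: starting together and starting apart

We now prove Proposition 5. For $z\in\mathbb Z^d$ of height $0$ let $F_n(z)$ be the expectation of $\prod_{m<n}W_m$ when $\gamma$ starts at $z$ and $\gamma'$ at $\mathbf 0$, with independent $\nu$-blocks; $F_0=1$. Good blocks have length at most $2D\beta$, so each $W_m$ is at most $(\theta+\frac{2d}\mu)^{2D\beta}$ and $F_n$ is bounded for each $n$. Let
$$M_n=\max_{k\le n}F_k(0),\qquad U_n=\max_{k\le n}\sup_{z\ne0}F_k(z).$$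
Let $Z_m=(\zeta_m,\omega_m)\in\mathbb Z^D\times\mathbb Z^s$ be the starting point of block $m$ of $\gamma$ minus that of block $m$ of $\gamma'$. By translation invariance, given the first $m$ blocks of both paths, the product over layers $m,\dots,n-1$ has expectation $F_{n-m}(Z_m)$.

We assume $1-\lambda\ge\frac cq$ with $c\ge\max(\theta,16s)$, the final value of $c$ to be chosen. Then $\lambda<1$ and $\lambda+\frac\theta q\le1$, so Lemma 6 applies, and $\frac1{1-\lambda}\le\frac qc$. Let $L$ exceed all good block lengths.

**Step 1: paths that start together.** This bounds $M_n$ by a multiple of $q\,U_n$. Let $n\ge1$. After layer $0$ the remaining expectation is $F_{n-1}(Z_1)$, which is at most $M_{n-1}$ if the endpoints of the first blocks coincide and at most $U_{n-1}$ otherwise. By $\nu\le2\cdot\text{raw}$ for the block $B$ of $\gamma$, and (7) with $M=M_{n-1}$, $U=U_{n-1}$,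
$$F_n(0)\le2\,\mathbb E_{B'\sim\nu}[\varphi_L(v_0)]\le\frac94\,\theta\frac qc\,U_{n-1}+2\Bigl(\frac18+\mathbb E_\nu[\lambda^{T'-1}]\Bigr)M_{n-1}.$$
The paths seldom stay together for a whole block:
$$\mathbb E_\nu[\lambda^{T'-1}]\le2\sum_{j\ge0}\frac sq\Bigl(1-\frac sq\Bigr)^j\lambda^j\le\frac{2s/q}{1-\lambda}\le\frac{2s}c\le\frac18.$$
So $F_n(0)\le\frac12M_{n-1}+\frac94\theta\frac qc\,U_{n-1}$. With $F_0=1$ and monotonicity, $M_n\le1+\frac12M_n+\frac94\theta\frac qc\,U_n$, and since $M_n<\infty$,
$$M_n\le2+5\,\theta\,\frac qc\,U_n. \tag{8}$$

**Step 2: paths that start apart.** This bounds $U_n$ by $1$ plus terms of order $\frac1qM_n$ and $\frac1cU_n$. Let $z\ne0$ and decompose according to the first layer $m<n$ in which $\gamma$ and $\gamma'$ share a vertex. All earlier factors equal $1$; if there is no such layer, the whole product is $1$, which contributes at most $1$. The last $s$ coordinates are constant within a layer, so sharing in layer $m$ requires $\omega_m=0$. The walk $\omega$ has i.i.d. increments $e_j-e_{j'}$ with $j,j'$ independent and uniform, coming from the last steps of the blocks, and by Step 2 of Section 9 it is independent of $\zeta$.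

*The case $Z_m=0$.* Since $z\ne0$, this needs $m\ge1$. The remaining expectation is $F_{n-m}(0)\le M_n$. Conditioning on everything except the free part of the last $\gamma$-block,
$$\mathbb P(\zeta_m=0)\le\sup_y\nu(S_{T-1}=y)\le2\sup_y\sum_{i\ge0}\frac sq\,p_i(y)\le\frac{2s}q\bigl(1+g^+(0)\bigr)\le\frac{4s}q.$$
Here the Green function $\sum_ip_i(y)$ is largest at $y=0$, being its value at $0$ times the probability of hitting $y$, and $g^+(0)\le\frac{c_0}{3D}\le1$. So $\mathbb P(Z_m=0)\le\frac{4s}q\,\mathbb P(\omega_m=0)$.

*The case $\omega_m=0$, $\zeta_m=\zeta\ne0$.* Translate so that block $m$ of $\gamma'$, called $B'$, starts at $0$, and block $m$ of $\gamma$, called $B$, starts at $\zeta$. After layer $m$ the remaining expectation is at most $M_n$ or $U_n$, according to whether the endpoints coincide. Use $\nu\le2\cdot\text{raw}$ for $B$ and the Markov property at the first hit of $\mathcal A$, before which there are no factors. Conditionally on $Z_m$, the contribution is at most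
$$2\,\mathbb E_{B'\sim\nu}\bigl[\mathbb P^{\rm raw}_\zeta(B\text{ hits }\mathcal A)\bigr]\cdot\sup\Phi_L,$$
the supremum being over good $B'$, with $M=M_n$ and $U=U_n$. By (4) for $B$, and by $\nu\le2\cdot\text{raw}$ and (4) for $B'$,
$$\mathbb E_{B'\sim\nu}\bigl[\mathbb P^{\rm raw}_\zeta(B\text{ hits }\mathcal A)\bigr]\le2\sum_{i,j\ge0}\sum_xp_i(x)\,p_j(x-\zeta)=2\sum_{i,j\ge0}p_{i+j}(\zeta)\le\frac{2c_1}D,$$
the last step by Lemma 4. With (7) and $\frac1D\le\frac3q$ the contribution is at most
$$\frac{4c_1}D\cdot2\Bigl(\theta\frac qc\,U_n+M_n\Bigr)\le\frac{24c_1}q\Bigl(\theta\frac qc\,U_n+M_n\Bigr).$$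

*Summing over $m$.* The walk $\omega$ is a symmetric random walk generating the $(s-1)$-dimensional lattice $\{\omega\in\mathbb Z^s:\sum_i\omega_i=0\}$, and it starts in this lattice since $z$ has height $0$. Since $s-1\ge3$, it is transient (Spitzer, *Principles of Random Walk*, §8). Let $\Gamma_s<\infty$ be the expected number of visits to $0$ for the walk started at $0$. For any other starting point the expected number is at most $\Gamma_s$, by the Markov property at the first visit. So $\sum_m\mathbb P(\omega_m=0)\le\Gamma_s$, with $\Gamma_s$ depending only on $s$. With $c_2=\Gamma_s(4s+24c_1)$ the two cases give, for $F_n(z)$ and likewise for $F_k(z)$ with $k\le n$,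
$$U_n\le1+\frac{c_2}q\,M_n+\frac{c_2\theta}c\,U_n. \tag{9}$$

**Step 3: closing the loop.** We insert (8) into (9). The factor $q$ in (8) cancels the factor $\frac1q$ in (9):
$$U_n\le1+\frac{2c_2}q+\frac{5c_2\theta}c\,U_n+\frac{c_2\theta}c\,U_n=1+\frac{2c_2}q+\frac{6c_2\theta}c\,U_n.$$
Choose $c:=\max(\theta,16s,12c_2\theta)$, which depends only on $\theta$ and $s$. Then the last coefficient is at most $\frac12$, and since $U_n<\infty$,
$$U_n\le2+\frac{4c_2}q\qquad\text{for all }n.$$
By (8), $M_n$ is bounded uniformly in $n$. Since $\mathbb E_{Q_n\otimes Q_n}[\prod_{m<n}W_m]=F_n(0)\le M_n$, Proposition 5 is proved, and with Step 4 of Section 10 so is Theorem 2(2). $\blacksquare$
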